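\title{A $3$-Luzin gap without $2$-Luzin gaps under Martin's Axiom}

\begin{abstract}
An $n$-Luzin gap is an $\omega_1$-sequence of $n$-tuples of pairwise disjoint subsets of $\mathbb N$ such that any two of the tuples meet in two different coordinates. We show that it is consistent with $\mathsf{MA}+\mathfrak c=\aleph_2$ that some almost disjoint family of size $\aleph_1$ admits a $3$-Luzin gap but no $2$-Luzin gap. More generally, the set of those $m$ for which a given almost disjoint family admits an $m$-Luzin gap is empty or an interval $[k,\omega)$; in one model of $\mathsf{MA}+\mathfrak c=\aleph_2$ every $k\ge2$ occurs, while under $\mathsf{OCA}$ only $k=2$ does. The families consist of combs in the binary tree, for which gaps translate into patterns of splitting levels modulo $n$. The model is obtained by a finite support iteration in which every ccc poset that would destroy the required patterns is given an uncountable antichain.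
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

A family $\mathcal A$ of infinite subsets of $\mathbb N$ is \emph{almost disjoint}, or an \emph{a.d.\ family}, if $A\cap B$ is finite for all distinct $A,B\in\mathcal A$. We write $A\subseteq^*U$ if $A\setminus U$ is finite.

\begin{definition}\label{def:gap}
Let $n\ge2$. An \emph{$n$-Luzin gap} is a family $\{(B^0_\xi,\dots,B^{n-1}_\xi):\xi<\omega_1\}$ of $n$-tuples of subsets of $\mathbb N$ such that
\begin{itemize}
\item[(i)] $B^i_\xi\cap B^j_\xi=\emptyset$ for all $\xi<\omega_1$ and all $i\ne j<n$;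
\item[(ii)] for all $\xi\ne\eta<\omega_1$ there are $i\ne j<n$ with $B^i_\xi\cap B^j_\eta\ne\emptyset$.
\end{itemize}
An a.d.\ family $\mathcal A$ \emph{admits} an $n$-Luzin gap if there are pairwise distinct $A^i_\xi\in\mathcal A$ ($\xi<\omega_1$, $i<n$) and cofinite subsets $B^i_\xi\subseteq A^i_\xi$ that form an $n$-Luzin gap.
\end{definition}

A point of $B^i_\xi\cap B^j_\eta$ with $\xi\ne\eta$ and $i\ne j$ will be called a \emph{crossing} between $\xi$ and $\eta$, and the families $\{A^i_\xi:\xi<\omega_1\}$ for $i<n$ are the \emph{columns} of the gap. Any index set of size $\aleph_1$ may replace $\omega_1$, and every uncountable subfamily of a gap is a gap. For $n=2$ this is the classical notion of a Luzin gap formed by members of $\mathcal A$. We answer the following question, which comes from the paper \cite{GHK} of Guzm\'an, Hru\v{s}\'ak and Koszmider.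

\begin{quote}
\emph{Is it consistent with $\mathsf{MA}+\neg\mathsf{CH}$ that some a.d.\ family admits a $3$-Luzin gap but no $2$-Luzin gap?}
\end{quote}

\subsection{What a gap measures}

A function on an uncountable set with countably many values is constant on an uncountable subset; passing to such a subset is called \emph{thinning out}. The basic property of gaps is that, after thinning out, finite sets carry no crossings.

\begin{lemma}\label{lem:trim}
Let $\{(B^i_\xi)_{i<n}:\xi<\omega_1\}$ be an $n$-Luzin gap and let $F^i_\xi\subseteq\mathbb N$ be finite sets. Then there is an uncountable $\Gamma\subseteq\omega_1$ such that $\{(B^i_\xi\setminus F^i_\xi)_{i<n}:\xi\in\Gamma\}$ is an $n$-Luzin gap.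
\end{lemma}

\begin{proof}
Thin out to an uncountable $\Gamma$ on which $B^i_\xi\cap F^i_\xi=E_i$ does not depend on $\xi$, for every $i<n$. Let $\xi\ne\eta$ be in $\Gamma$ and let $t\in B^i_\xi\cap B^j_\eta$ with $i\neq j$. If $t\in F^i_\xi$, then $t\in E_i\subseteq B^i_\eta$, so $t\in B^i_\eta\cap B^j_\eta$, contrary to (i). By symmetry $t\notin F^j_\eta$. So the crossing $t$ survives.
\end{proof}

One consequence is that admitting an $n$-Luzin gap does not depend on finite modifications of the members of $\mathcal A$: if $A^i_\xi$ is replaced by a set $A'$ that differs from it by a finite set, apply the lemma with $F^i_\xi=B^i_\xi\setminus A'$.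

The second consequence explains the word gap. Say that families $\mathcal A_0,\dots,\mathcal A_{n-1}$ of subsets of $\mathbb N$ are \emph{separated} if there are pairwise disjoint sets $U_0,\dots,U_{n-1}$ with $A\subseteq^*U_i$ for all $A\in\mathcal A_i$. Countable columns $\{A^i_k:k<\omega\}$ of distinct members of an a.d.\ family are always separated, by $U_i=\bigcup_k\big(A^i_k\setminus\bigcup_{j\ne i,\,k'\le k}A^j_{k'}\big)$. In contrast,
\begin{equation}\label{eq:nosep}
\text{the columns of an $n$-Luzin gap are not separated.}
\end{equation}
Indeed, if $U_0,\dots,U_{n-1}$ separated them, Lemma~\ref{lem:trim} with $F^i_\xi=B^i_\xi\setminus U_i$ would give a gap made of sets $B^i_\xi\cap U_i$, and these have no crossings. Since conditions (i) and (ii) persist in every extension of the universe, an $n$-Luzin gap is an obstruction to separation that survives as long as $\omega_1$ does.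

Three observations suggest that a $3$-Luzin gap should produce a $2$-Luzin gap. First, separation reduces to pairs: if for all $i\ne j$ the disjoint sets $U_{ij},U_{ji}$ separate $\mathcal A_i$ and $\mathcal A_j$, then the sets $U_i=\bigcap_{j\ne i}U_{ij}$ separate all the families. So in a $3$-Luzin gap some two columns are not separated. Second, color each pair $\{\xi,\eta\}$ by a pair $\{i,j\}$ of columns in which a crossing occurs. An uncountable homogeneous set for this coloring yields a $2$-Luzin gap, and since a crossing is witnessed by a single point, an axiom about open colorings provides one (Theorem~\ref{thm:spectrum}(3)). Third, Martin's Axiom turns two columns that are not separated into a $2$-Luzin gap, though one made of finite unions of members (Proposition~\ref{prop:unions}). On the other side, under $\mathsf{CH}$ a family with a $3$-Luzin gap and no $2$-Luzin gap is easy to build (Theorem~\ref{thm:main}(a) and Proposition~\ref{prop:luzinset}). The question asks whether such a family can coexist with $\mathsf{MA}+\neg\mathsf{CH}$.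

\subsection{Results}

For distinct $x,y\in2^\omega$ let $\Delta(x,y)=\min\{l:x(l)\ne y(l)\}$ be the level at which the branches $x$ and $y$ split. For $\varepsilon<2$, a set $H\subseteq2^\omega$ is \emph{$\varepsilon$-homogeneous} if $\Delta(x,y)\equiv\varepsilon\pmod2$ for all distinct $x,y\in H$. A set $X\subseteq2^\omega$ is \emph{parity-mixing} if $|X|=\aleph_1$ and no uncountable subset of $X$ is $0$-homogeneous or $1$-homogeneous.

\begin{theorem}\label{thm:main}
\begin{itemize}
\item[(a)] $(\mathsf{ZFC})$ If there is a parity-mixing set, then there is an a.d.\ family of size $\aleph_1$ that admits a $3$-Luzin gap but no $2$-Luzin gap.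
\item[(b)] If $\mathsf{ZFC}$ is consistent, then so is $\mathsf{ZFC}+\mathsf{MA}+\mathfrak c=\aleph_2+{}$``there is a parity-mixing set''.
\end{itemize}
\end{theorem}

So the answer to the question is yes. The method gives more. The \emph{spectrum} of an a.d.\ family $\mathcal A$ is
\[
\operatorname{Sp}(\mathcal A)=\{m\ge2:\mathcal A\text{ admits an $m$-Luzin gap}\},
\]
and we write $[k,\omega)=\{k,k+1,\dots\}$. By $\mathsf{OCA}$ we mean Todor\v{c}evi\'c's axiom: for every separable metrizable space $Y$ and every open $G\subseteq[Y]^2$, either there is an uncountable $Z\subseteq Y$ with $[Z]^2\subseteq G$, or $Y$ is a countable union of sets $Y_j$ with $[Y_j]^2\cap G=\emptyset$. Here $[Y]^2$ is the set of two-element subsets of $Y$, and $G$ is open if $\{(y,y'):\{y,y'\}\in G\}$ is open in $Y\times Y$.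

\begin{theorem}\label{thm:spectrum}
\begin{itemize}
\item[(1)] $(\mathsf{ZFC})$ For every a.d.\ family $\mathcal A$, the set $\operatorname{Sp}(\mathcal A)$ is $\emptyset$ or of the form $[k,\omega)$ with $k\ge2$. The values $\emptyset$ and $[2,\omega)$ occur.
\item[(2)] If $\mathsf{ZFC}$ is consistent, then so is $\mathsf{ZFC}+\mathsf{MA}+\mathfrak c=\aleph_2+{}$``for every $k\ge2$ there is an a.d.\ family $\mathcal A$ of size $\aleph_1$ with $\operatorname{Sp}(\mathcal A)=[k,\omega)$''. So in one model of $\mathsf{MA}+\neg\mathsf{CH}$ all values allowed by (1) occur.
\item[(3)] $\mathsf{OCA}$ implies that $\operatorname{Sp}(\mathcal A)\in\{\emptyset,[2,\omega)\}$ for every a.d.\ family $\mathcal A$.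
\end{itemize}
\end{theorem}

Both $\mathsf{OCA}$ and $\mathsf{MA}+\neg\mathsf{CH}$ follow from the Proper Forcing Axiom $\mathsf{PFA}$ \cite{Tod}. Hence, given the consistency of $\mathsf{PFA}$, the statement that every a.d.\ family admitting a $3$-Luzin gap admits a $2$-Luzin gap is also compatible with $\mathsf{MA}+\neg\mathsf{CH}$.

Section~\ref{sec:two} contains the results that point toward $2$-Luzin gaps. Section~\ref{sec:combs} introduces a.d.\ families of combs and reduces their spectra to the residues of $\Delta$ modulo $n$. Sections~\ref{sec:mixing}--\ref{sec:iteration} contain the forcing argument. It is given once, for a property of sets of branches whose simplest instance is parity-mixing, and each step is first explained in that instance.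

\subsection{Conventions}\label{subsec:conv}

A natural number $n$ is the set $\{0,\dots,n-1\}$. The function $\Delta$ is locally constant off the diagonal:
\begin{equation}\label{eq:local}
\text{if $L>\Delta(x,y)$, $x'\restriction L=x\restriction L$ and $y'\restriction L=y\restriction L$, then $\Delta(x',y')=\Delta(x,y)$.}
\end{equation}
The \emph{$\Delta$-system lemma} says that for finite sets $s_\xi$ ($\xi<\omega_1$, repetitions allowed) there are an uncountable $\Xi\subseteq\omega_1$ and a set $r$, the \emph{root}, with $s_\xi\cap s_\eta=r$ for all $\xi\ne\eta$ in $\Xi$.

A \emph{poset} is a preorder with a largest element, and $q\le p$ means that $q$ extends $p$. Two conditions are compatible if they have a common extension; otherwise we write $p\perp q$. A poset is \emph{ccc} if every antichain, that is, every set of pairwise incompatible conditions, is countable. Forcing with a ccc poset preserves cardinals. Martin's Axiom $\mathsf{MA}$ says that for every ccc poset and every family of fewer than $\mathfrak c$ dense subsets of it some filter meets all of them; $\mathsf{MA}_{\aleph_1}$ is the same statement for families of at most $\aleph_1$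 dense sets. The axiom $\mathsf{MA}_{\aleph_1}$ implies $\mathfrak c>\aleph_1$, it follows from $\mathsf{MA}+\neg\mathsf{CH}$, and it is equivalent to $\mathsf{MA}$ if $\mathfrak c=\aleph_2$. The next lemma is how uncountable sets are extracted from generic filters.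

\begin{lemma}\label{lem:unc}
Let $P$ be ccc and let $p_\xi\in P$ for $\xi<\omega_1$.
\begin{itemize}
\item[(a)] Some $u\in P$ forces that $\{\xi:p_\xi\in\dot G\}$ is uncountable.
\item[(b)] Under $\mathsf{MA}_{\aleph_1}$, some filter on $P$ contains $p_\xi$ for uncountably many $\xi$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Otherwise the conditions that force $\{\xi:p_\xi\in\dot G\}\subseteq\gamma$ for some $\gamma<\omega_1$ are dense. A maximal antichain of such conditions is countable, so a single $\gamma<\omega_1$ works for all its members, and then every condition forces $\{\xi:p_\xi\in\dot G\}\subseteq\gamma$. But $p_\gamma$ forces that $\gamma$ belongs to this set.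

(b) Let $u$ be as in (a). For $\gamma<\omega_1$ the set $D_\gamma$ of all $q\le u$ with $q\le p_\xi$ for some $\xi\ge\gamma$ is dense below $u$: a generic filter through a given $q'\le u$ contains some $p_\xi$ with $\xi\ge\gamma$, hence a common extension of $q'$ and $p_\xi$. A filter meeting all $D_\gamma$ is as required.
\end{proof}

\section{From $n$ columns to two}\label{sec:two}

Adding a column to a gap is easy, since condition (ii) only becomes weaker; the new members are taken from tuples of the gap that we discard.

\begin{lemma}\label{lem:mono}
If $m\in\operatorname{Sp}(\mathcal A)$, then $m+1\in\operatorname{Sp}(\mathcal A)$.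
\end{lemma}

\begin{proof}
Let $B^i_\xi\subseteq A^i_\xi$ ($\xi<\omega_1$, $i<m$) be as in Definition~\ref{def:gap}. Fix disjoint uncountable sets $I,J\subseteq\omega_1$ and a bijection $f:I\to J$. For $\xi\in I$ put $A^m_\xi=A^0_{f(\xi)}$ and $B^m_\xi=A^m_\xi\setminus\bigcup_{i<m}B^i_\xi$. The members $A^i_\xi$ ($\xi\in I$, $i\le m$) are pairwise distinct because $I\cap J=\emptyset$, so $B^m_\xi$ is cofinite in $A^m_\xi$ by almost disjointness. Condition (i) holds by the choice of $B^m_\xi$, and the old crossings give (ii).
\end{proof}

Removing columns is the real issue, and $\mathsf{OCA}$ does it.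

\begin{proof}[Proof of Theorem~\ref{thm:spectrum}(3)]
Let the tuples $B_\xi=(B^0_\xi,\dots,B^{n-1}_\xi)$ form an $n$-Luzin gap admitted by $\mathcal A$. They are pairwise distinct, since $B_\xi=B_\eta$ would turn a crossing between $\xi$ and $\eta$ into a violation of (i). View $Y=\{B_\xi:\xi<\omega_1\}$ as an uncountable subspace of $\mathcal P(\mathbb N)^n\cong(2^{\mathbb N})^n$, which is separable and metrizable. For $i<j<n$ let $G_{ij}$ be the set of pairs $\{B_\xi,B_\eta\}$ with $B^i_\xi\cap B^j_\eta\ne\emptyset$ or $B^j_\xi\cap B^i_\eta\ne\emptyset$. For a fixed $t\in\mathbb N$ the condition $t\in B^i_\xi\cap B^j_\eta$ defines a clopen set of pairs, so $G_{ij}$ is open, and $\bigcup_{i<j}G_{ij}=[Y]^2$ by (ii).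

Suppose that every $G_{ij}$ satisfies the second alternative of $\mathsf{OCA}$, say $Y=\bigcup_kY^{ij}_k$ with $[Y^{ij}_k]^2\cap G_{ij}=\emptyset$. The countably many sets $\bigcap_{i<j}Y^{ij}_{k(i,j)}$ cover $Y$, and each of them contains no pair from any $G_{ij}$, hence at most one point. This is impossible as $Y$ is uncountable. So for some $i<j$ there is an uncountable $\Gamma$ such that all pairs from $\{B_\xi:\xi\in\Gamma\}$ lie in $G_{ij}$, and $\{(B^i_\xi,B^j_\xi):\xi\in\Gamma\}$ is a $2$-Luzin gap admitted by $\mathcal A$. Thus $2\in\operatorname{Sp}(\mathcal A)$ whenever $\operatorname{Sp}(\mathcal A)\neq\emptyset$, and Lemma~\ref{lem:mono} finishes the proof.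
\end{proof}

Martin's Axiom gives a weaker conclusion. The next proposition is not used later, but it locates the room that Theorem~\ref{thm:main} exploits.

\begin{proposition}\label{prop:unions}
Assume $\mathsf{MA}_{\aleph_1}$. Let $A^0_\xi,A^1_\xi$ $(\xi<\omega_1)$ be pairwise distinct members of an a.d.\ family such that $\{A^0_\xi:\xi<\omega_1\}$ and $\{A^1_\xi:\xi<\omega_1\}$ are not separated. Then there are pairwise disjoint finite sets $a_\alpha\subseteq\omega_1$ $(\alpha<\omega_1)$ and cofinite subsets $B^i_\xi\subseteq A^i_\xi$ such that the pairs $\big(\bigcup_{\xi\in a_\alpha}B^0_\xi,\bigcup_{\xi\in a_\alpha}B^1_\xi\big)$ form a $2$-Luzin gap.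
\end{proposition}

\begin{proof}
Let $P$ consist of the functions $p$ that assign to each $\xi$ in a finite set $\operatorname{dom}p\subseteq\omega_1$ a pair $(B^0_\xi,B^1_\xi)$ of cofinite subsets of $A^0_\xi$ and $A^1_\xi$, such that $B^0_\xi\cap B^1_\eta=\emptyset$ for all $\xi,\eta\in\operatorname{dom}p$. Order $P$ by reverse inclusion. For each $\xi$ the conditions with $\xi\in\operatorname{dom}p$ are dense: to add $\xi$ to the domain, put $B^i_\xi=A^i_\xi\setminus\bigcup\{A^{1-i}_\eta:\eta\in\operatorname{dom}p\cup\{\xi\}\}$. A filter meeting these $\aleph_1$ dense sets yields the separating sets $U_i=\bigcup_\xi B^i_\xi$. Hence $P$ is not ccc. Take an antichain $\{p_\alpha:\alpha<\omega_1\}$ and thin out so that the domains form a $\Delta$-system with root $r$ and $p_\alpha\restriction r$ is constant. Let $a_\alpha=\operatorname{dom}p_\alpha\setminus r$. For $\alpha\ne\beta$ the function $p_\alpha\cup p_\beta$ is not a condition, so $B^0_\xi\cap B^1_\eta\ne\emptyset$ for some $\xi,\eta$ in its domain. They do not both lie in $\operatorname{dom}p_\alpha$ or both in $\operatorname{dom}p_\beta$, so one is in $a_\alpha$ and the other in $a_\beta$.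 This is (ii), and (i) holds because $p_\alpha$ is a condition.
\end{proof}

So under $\mathsf{MA}_{\aleph_1}$ every $3$-Luzin gap admitted by $\mathcal A$ produces a $2$-Luzin gap of finite unions of members of $\mathcal A$, up to finite sets. Theorem~\ref{thm:main} therefore depends on the requirement in Definition~\ref{def:gap} that each coordinate of a tuple comes from a single member of $\mathcal A$.

\section{Combs in the binary tree}\label{sec:combs}

We look for a $3$-Luzin gap in which the columns where $\xi$ and $\eta$ cross can be read off from a simple coloring of pairs. The binary tree offers this: two branches split at exactly one level, and just above it the node of one branch is the sibling of the node of the other.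

Identify $\mathbb N$ with the set $2^{<\omega}\setminus\{\emptyset\}$ of nonempty finite binary sequences, called \emph{nodes}. For a node $t$ let $\operatorname{sib}(t)$ be $t$ with its last digit changed. Fix $n\ge1$. For $x\in2^\omega$ and $r<n$ put
\[
C^*_x=\{x\restriction(l+1):l<\omega\},\qquad C^r_x=\{\operatorname{sib}(x\restriction(l+1)):l\equiv r\pmod n\}.
\]
The set $C^*_x$ is the spine of the comb of $x$, and the sets $C^r_x$, which depend on $n$, split its teeth into $n$ classes; see Figure~\ref{fig:comb}. The upper indices $*,0,\dots,n-1$ are called \emph{types}.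

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[thick] (0,0) -- (0,1) -- (0,2) -- (-1.6,3) -- (-2.2,4) -- (-2.8,5);
\draw[thick] (0,2) -- (1.6,3) -- (2.2,4) -- (2.8,5);
\draw (0,0) -- (1,1) (0,1) -- (-1,2) (-1.6,3) -- (-0.8,4) (1.6,3) -- (0.8,4) (-2.2,4) -- (-1.4,5) (2.2,4) -- (1.4,5);
\foreach \a/\b in {0/1,0/2,-1.6/3,1.6/3,-2.2/4,2.2/4,-2.8/5,2.8/5} \fill (\a,\b) circle (2.5pt);
\foreach \a/\b/\c in {1/1/0,-1/2/1,-0.8/4/1,0.8/4/1,-1.4/5/0,1.4/5/0} \node[circle,draw,fill=white,inner sep=1.3pt] at (\a,\b) {\scriptsize $\c$};
\node[below] at (0,0) {$\emptyset$};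
\node at (-3.1,5.5) {$x$};
\node at (3.1,5.5) {$y$};
\node[left] at (-1.7,3) {\small $x\restriction3\in C^*_x\cap C^0_y$};
\node[right] at (1.7,3) {\small $y\restriction3\in C^*_y\cap C^0_x$};
\end{tikzpicture}
\caption{The combs of two branches $x,y$ with $\Delta(x,y)=2$, for $n=2$. Black nodes lie on the spines $C^*_x$, $C^*_y$; a white node labeled $r$ is a tooth in $C^r_x$ or $C^r_y$. Up to length $2$ the combs coincide. At length $\Delta(x,y)+1=3$ the spine node of each comb is a tooth of the other, of type $0$ because $\Delta(x,y)$ is even. Above that length the combs are disjoint.}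
\label{fig:comb}
\end{figure}

\begin{lemma}\label{lem:comb}
Let $x,y\in2^\omega$, let $\tau$ be a type and let $r,r'<n$.
\begin{itemize}
\item[(1)] $C^\tau_x$ is infinite, and every node of $C^\tau_x$ of length greater than $L$ extends $x\restriction L$.
\item[(2)] $C^*_x\cap C^r_x=\emptyset$, and $C^r_x\cap C^{r'}_y=\emptyset$ if $r\ne r'$.
\item[(3)] If $x\ne y$, then $C^\tau_x\cap C^\tau_y$ is finite.
\item[(4)] If $x\ne y$, then $C^*_x\cap C^r_y=\{x\restriction(\Delta(x,y)+1)\}$ if $\Delta(x,y)\equiv r\pmod n$, and $C^*_x\cap C^r_y=\emptyset$ otherwise.
\end{itemize}
\end{lemma}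

\begin{proof}
A node of $C^\tau_x$ of length $l+1$ is $x\restriction(l+1)$ or its sibling, and both extend $x\restriction l$; this gives (1). In (2), a node differs from its sibling, and the lengths of the nodes in $C^r_x$ and $C^{r'}_y$ have different residues modulo $n$. In (3), a common node of length $l+1$ forces $x\restriction(l+1)=y\restriction(l+1)$, that is, $l<\Delta(x,y)$. In (4), the equation $x\restriction(l+1)=\operatorname{sib}(y\restriction(l+1))$ holds exactly for $l=\Delta(x,y)$.
\end{proof}

For $Y\subseteq2^\omega$ let $\mathcal A_n(Y)$ be the family of all $C^\tau_x$ with $x\in Y$ and $\tau$ a type. By the lemma, different pairs $(\tau,x)$ give infinite sets with finite intersection, so $\mathcal A_n(Y)$ is an a.d.\ family and $(\tau,x)\mapsto C^\tau_x$ is injective. If $|Y|=\aleph_1$, then $|\mathcal A_n(Y)|=\aleph_1$ and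
\begin{equation}\label{eq:topgap}
\text{the tuples $(C^*_x,C^0_x,\dots,C^{n-1}_x)$, $x\in Y$, form an $(n+1)$-Luzin gap,}
\end{equation}
by (2) and by (4) applied to the residue $r$ of $\Delta(x,y)$. We now ask which shorter gaps $\mathcal A_n(Y)$ admits. The case $n=2$ already shows the mechanism.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $X$ be parity-mixing and let $n=2$. By \eqref{eq:topgap}, $\mathcal A_2(X)$ admits a $3$-Luzin gap. Suppose that it admits a $2$-Luzin gap, with $B^0_\xi\subseteq C^\tau_{x_\xi}$ and $B^1_\xi\subseteq C^{\tau'}_{y_\xi}$. We have already thinned out so that the types $\tau,\tau'$ are constant, and we thin out so that either $x_\xi\ne y_\xi$ for all $\xi$ or $x_\xi=y_\xi$ for all $\xi$.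

In the first case thin out so that for a fixed $L$ the sequences $x_\xi\restriction L=s$ and $y_\xi\restriction L=s'$ are constant and $s\ne s'$. By Lemma~\ref{lem:comb}(1), the set of nodes extending $s$ and the set of nodes extending $s'$ separate the two columns, contrary to \eqref{eq:nosep}.

In the second case $\tau\ne\tau'$ and the points $x_\xi$ are pairwise distinct, because the members of the gap are. If $\{\tau,\tau'\}=\{0,1\}$, there are no crossings by Lemma~\ref{lem:comb}(2). If $\{\tau,\tau'\}=\{*,r\}$, a crossing between $\xi$ and $\eta$ gives $\Delta(x_\xi,x_\eta)\equiv r\pmod2$ by Lemma~\ref{lem:comb}(4), so $\{x_\xi\}$ is an uncountable $r$-homogeneous subset of $X$. Both are contradictions.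
\end{proof}

The hypothesis is sharp for this family: if $H\subseteq X$ is uncountable and $r$-homogeneous, then the pairs $(C^*_x,C^r_x)$, $x\in H$, form a $2$-Luzin gap. Under $\mathsf{CH}$ the hypothesis is easily met.

\begin{proposition}\label{prop:luzinset}
$\mathsf{CH}$ implies that there is a parity-mixing set.
\end{proposition}

\begin{proof}
A \emph{Luzin set} is an uncountable $X\subseteq2^\omega$ whose intersection with every nowhere dense set is countable. Under $\mathsf{CH}$ one lists the closed nowhere dense sets as $F_\alpha$, $\alpha<\omega_1$, and uses the Baire category theorem to choose $x_\alpha\notin\bigcup_{\beta<\alpha}(F_\beta\cup\{x_\beta\})$; the set $X=\{x_\alpha:\alpha<\omega_1\}$ is a Luzin set of size $\aleph_1$. It suffices to show that an $\varepsilon$-homogeneous set $H$ is nowhere dense. Otherwise $H$ is dense in $[s]=\{x:s\subseteq x\}$ for some $s\in2^{<\omega}$. Take $t\supseteq s$ whose length $l$ satisfies $l\not\equiv\varepsilon\pmod2$. Then $H$ meets $[t{}^\frown0]$ and $[t{}^\frown1]$, which gives a pair in $H$ with $\Delta=l$, a contradiction.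
\end{proof}

In a longer gap the members of one tuple may come from several combs, and different pairs of tuples may cross in different combs.

\begin{example}\label{ex:four}
Let $n=4$ and let $x_\xi,y_\xi$ ($\xi<\omega_1$) be distinct points of $Y$ with $x_\xi(0)=0$ and $y_\xi(0)=1$. Remove the nodes of length $1$ from the sets $C^*_{x_\xi},C^0_{x_\xi},C^*_{y_\xi},C^0_{y_\xi}$. The resulting quadruples satisfy (i), and they form a $4$-Luzin gap as soon as for all $\xi\ne\eta$ at least one of $\Delta(x_\xi,x_\eta)$ and $\Delta(y_\xi,y_\eta)$ is divisible by $4$. To exclude this gap from $\mathcal A_4(Y)$ we need $\xi\ne\eta$ for which both residues are nonzero, and this is a condition on families of pairs of points of $Y$.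
\end{example}

The next lemma says that every gap in a family of combs is of this kind. A comb can contribute a crossing only if it lends the tuple its spine and at least one class of teeth, which bounds the number of combs that matter. Tuples are \emph{disjoint} if their ranges are.

\begin{lemma}\label{lem:localize}
Let $n\ge1$, $m\ge2$, and suppose that $\mathcal A\subseteq\mathcal A_n(2^\omega)$ admits an $m$-Luzin gap. Then there are $e\ge1$, nonempty sets $K_0,\dots,K_{e-1}\subseteq n$ with $\sum_{g<e}(|K_g|+1)\le m$, and an uncountable family $W$ of pairwise disjoint injective $e$-tuples of points of $2^\omega$ such that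
\begin{itemize}
\item[(a)] $C^*_{w_g}\in\mathcal A$ and $C^r_{w_g}\in\mathcal A$ for all $w\in W$, $g<e$ and $r\in K_g$;
\item[(b)] for all distinct $w,w'\in W$ there is $g<e$ such that the residue of $\Delta(w_g,w'_g)$ modulo $n$ lies in $K_g$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $B^l_\xi$ ($l<m$) be the sets of the gap, with $B^l_\xi$ cofinite in the member of $\mathcal A$ of type $\tau(\xi,l)$ from the comb of $x(\xi,l)$. Thin out so that $\tau(\xi,l)=\tau_l$ is constant and the equivalence relation on $m$ given by $x(\xi,l)=x(\xi,l')$ is constant. Call its classes \emph{groups}, and for a group $g$ let $y^g_\xi$ be the common value of $x(\xi,l)$, $l\in g$. Thin out so that for a fixed $L$ the sequences $y^g_\xi\restriction L=s_g$ do not depend on $\xi$ and are distinct for distinct groups. By Lemma~\ref{lem:trim} we may assume, after thinning out once more, that all nodes in the sets $B^l_\xi$ have length greater than $L$.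

The members of the gap are pairwise distinct. Applied to two positions $l\ne l'$ of one group at one index, this gives $\tau_l\ne\tau_{l'}$; applied to one position at two indices $\xi\neq\eta$, it gives $y^g_\xi\ne y^g_\eta$. For a group $g$ that contains a position of type $*$ let $K_g=\{\tau_l:l\in g\}\setminus\{*\}$, and for the other groups let $K_g=\emptyset$.

Let $\xi\ne\eta$ and let $t\in B^l_\xi\cap B^{l'}_\eta$ be a crossing, with $l\in g$ and $l'\in g'$. By Lemma~\ref{lem:comb}(1), $t$ extends both $s_g$ and $s_{g'}$, so $g=g'$ and hence $\tau_l\ne\tau_{l'}$. By Lemma~\ref{lem:comb}(2) one of the two types is $*$ and the other is some $r<n$. Then $r\in K_g$, and $\Delta(y^g_\xi,y^g_\eta)\equiv r\pmod n$ by Lemma~\ref{lem:comb}(4).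

Keep only the groups with $K_g\ne\emptyset$ and enumerate them by $g<e$. The last paragraph shows that $e\ge1$ and that (b) holds for the family $W$ of tuples $(y^g_\xi)_{g<e}$. These tuples are injective and pairwise disjoint: points of different groups differ below $L$, and points of the same group at different indices are distinct. A group with $K_g\ne\emptyset$ has $|K_g|+1$ positions, which gives (a) and the bound on the sum.
\end{proof}

For $n\ge2$ put $k_n=\lfloor n/2\rfloor$. Thus $k_2=k_3=1$ and $k_4=k_5=2$.

\begin{proposition}\label{prop:spec}
Let $n\ge2$ and let $Y\subseteq2^\omega$ have size $\aleph_1$. Suppose that for all $1\le e\le k_n$, all $\sigma\in n^e$ and every uncountable family $W$ of pairwise disjoint injective $e$-tuples of points of $Y$ there are distinct $w,w'\in W$ with $\Delta(w_g,w'_g)\equiv\sigma_g\pmod n$ for all $g<e$. Then $\operatorname{Sp}(\mathcal A_n(Y))=[n+1,\omega)$.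
\end{proposition}

\begin{proof}
By \eqref{eq:topgap} and Lemma~\ref{lem:mono} it suffices to show that $n\notin\operatorname{Sp}(\mathcal A_n(Y))$. Otherwise apply Lemma~\ref{lem:localize} with $m=n$. By (a) the tuples in $W$ consist of points of $Y$. Each term of $\sum_{g<e}(|K_g|+1)\le n$ is at least $2$, so $e\le k_n$; and $|K_g|\le n-1$, so we can pick $\sigma_g\in n\setminus K_g$. The hypothesis gives distinct $w,w'\in W$ that violate (b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:spectrum}(1)]
The form of $\operatorname{Sp}(\mathcal A)$ follows from Lemma~\ref{lem:mono}. For any $Y\subseteq2^\omega$ of size $\aleph_1$, the family $\mathcal A_1(Y)$ has size $\aleph_1$ and spectrum $[2,\omega)$ by \eqref{eq:topgap}. A countable a.d.\ family has empty spectrum, and so does the family $\{C^*_x:x\in2^\omega\}$ of all spines: a gap in it would, by Lemma~\ref{lem:localize}(a), put some $C^r_x$ with $r<n$ into the family.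
\end{proof}

\section{Mixing systems}\label{sec:mixing}

It remains to find a model of $\mathsf{MA}+\mathfrak c=\aleph_2$ with sets $X_n$ that satisfy the hypothesis of Proposition~\ref{prop:spec}, for all $n\geq2$ at once. For $n=2$ that hypothesis says that every uncountable subset of $X_2$ contains a pair with $\Delta$ even and a pair with $\Delta$ odd, that is, that $X_2$ is parity-mixing. We first see which strengthenings of the hypothesis Martin's Axiom forbids.

\begin{remark}\label{rem:bound}
Let $Y\subseteq2^\omega$ have size $\aleph_1$ and suppose that for \emph{every} $e\ge1$, every uncountable family of pairwise disjoint injective $e$-tuples of $Y$ contains distinct $w,w'$ with all $\Delta(w_g,w'_g)$ even. Then the poset $\mathbb H$ of finite $0$-homogeneous subsets of $Y$, ordered by reverse inclusion, is ccc. Indeed, given conditions $a_\xi$ ($\xi<\omega_1$), thin out to a $\Delta$-system with root $r$, list $a_\xi\setminus r$ as a tuple $w^\xi$ of constant length $e$, and thin out so that for a fixed $L$ above all values of $\Delta$ on pairs from $a_\xi$ the sequences $w^\xi_g\restriction L$ are constant. By \eqref{eq:local}, $\Delta(w^\xi_g,w^\eta_{g'})$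 is even for $g\ne g'$, so $a_\xi\cup a_\eta\in\mathbb H$ as soon as all $\Delta(w^\xi_g,w^\eta_g)$ are even. Under $\mathsf{MA}_{\aleph_1}$, Lemma~\ref{lem:unc}(b) applied to the singletons of $Y$ now gives an uncountable $0$-homogeneous subset of $Y$.

So under $\mathsf{MA}_{\aleph_1}$ a parity-mixing set cannot realize the pattern $(0,\dots,0)$ on tuples of all lengths. In particular no single set $Y$ satisfies the hypothesis of Proposition~\ref{prop:spec} for all $n$, since even $n$ and $\sigma=(0,\dots,0)$ give all lengths. We must use a separate set $X_n$ for each $n$ and bound the number of points taken from each.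
\end{remark}

Let $S$ be either $\{2\}$ or $[2,\omega)$; the first choice suffices for Theorem~\ref{thm:main}, the second gives both theorems, and the proofs are the same. Let $X_n\subseteq2^\omega$ for $n\in S$, and let $X=\bigcup_{n\in S}\{n\}\times X_n$ be their disjoint union. Points of $\{n\}\times X_n$ have \emph{sort} $n$. For points $x=(n,u)$ and $y=(n',v)$ with $u\ne v$ we write $\Delta(x,y)=\Delta(u,v)$ and $x\restriction L=u\restriction L$. A finite set $a\subseteq X$ is \emph{admissible} if for each $n\in S$ it has at most $k_n$ points of sort $n$; a tuple is admissible if it is injective and its range is admissible. Subsets of admissible sets are admissible.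

The \emph{sort sequence} of a tuple $x=(x_0,\dots,x_{m-1})$ of points of $X$ is the sequence $\bar n=(n_0,\dots,n_{m-1})$ of the sorts of its coordinates, and a \emph{pattern} for $\bar n$ is an element $\sigma\in\prod_{j<m}n_j$. For tuples $x,d$ with sort sequence $\bar n$ we write
\[
R_\sigma(x,d)\quad\text{if}\quad x_j\ne d_j\ \text{ and }\ \Delta(x_j,d_j)\equiv\sigma_j\pmod{n_j}\ \text{ for all }j<m.
\]
Tuples with a fixed sort sequence of length $m$ are regarded as points of $(2^\omega)^m$, and closures $\operatorname{cl}$ are taken in this space. The relation $R_\sigma$ is symmetric, and by \eqref{eq:local} the set $\{d:R_\sigma(x,d)\}$ is open for each $x$.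

\begin{definition}\label{def:mixing}
Let $m\ge1$, let $\bar n$ be a sort sequence of length $m$ and $\sigma$ a pattern for it. An \emph{obstruction for $(\bar n,\sigma)$} is an uncountable family $W$ of pairwise disjoint admissible tuples with sort sequence $\bar n$ such that $R_\sigma(w,w')$ fails for all distinct $w,w'\in W$. The system $X$ is \emph{mixing} if $|X_n|=\aleph_1$ for all $n\in S$ and there is no obstruction.
\end{definition}

For $S=\{2\}$ the nonempty admissible tuples are single points, an obstruction for the pattern $\sigma<2$ is an uncountable $(1-\sigma)$-homogeneous set, and $X$ is mixing if and only if $X_2$ is parity-mixing. In general, if $X$ is mixing, then the constant sort sequences $(n,\dots,n)$ of length $e\le k_n$ show that $X_n$ satisfies the hypothesis of Proposition~\ref{prop:spec} for each $n\in S$. Tuples with points of several sorts are not needed for that proposition; they are included because the preservation proof needs them (Step~2 in the proof of Lemma~\ref{lem:amalg}).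

\begin{lemma}\label{lem:cohen}
If $\mathsf{ZFC}$ is consistent, then so is $\mathsf{ZFC}+\mathsf{CH}+2^{\aleph_1}=\aleph_2+{}$``there is a mixing system with $S=[2,\omega)$''.
\end{lemma}

\begin{proof}
Work over a model of $\mathsf{GCH}$. Let $I=[2,\omega)\times\omega_1$ and force with the finite partial functions from $I\times\omega$ to $2$, ordered by reverse inclusion. This poset is ccc and has size $\aleph_1$, so counting names gives $2^{\aleph_0}\le\aleph_1^{\aleph_0}=\aleph_1$ and $2^{\aleph_1}\le\aleph_1^{\aleph_1}=\aleph_2$ in the extension. The generic function yields reals $x_\iota\in2^\omega$ ($\iota\in I$), pairwise distinct by density. Let $X_n=\{x_{(n,\xi)}:\xi<\omega_1\}$, and identify the point $(n,x_{(n,\xi)})$ of $X$ with the index $(n,\xi)$.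

Suppose that $p$ forces $\dot W$ to be an obstruction for $(\bar n,\sigma)$. Each index occurs in at most one member of $\dot W$, so $p$ forces that any countable set of indices is avoided by some member of $\dot W$. Hence we can choose recursively $p_\alpha\le p$ and pairwise disjoint injective tuples $w^\alpha$ of indices with $p_\alpha\Vdash w^\alpha\in\dot W$, for $\alpha<\omega_1$. Extend $p_\alpha$ so that its domain has the form $u_\alpha\times L_\alpha$ with $u_\alpha\subseteq I$ finite and containing the range of $w^\alpha$. Thin out so that $L_\alpha=L$ is constant, the sets $u_\alpha$ form a $\Delta$-system with root $r$, the restriction $p_\alpha\restriction(r\times L)$ is constant, and for each $j$ the sequence in $2^L$ that $p_\alpha$ assigns to the index $w^\alpha_j$ is constant. Only finitely many $w^\alpha$ meet $r$; discard them.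

Let $\alpha\ne\beta$. Then $p_\alpha\cup p_\beta$ is a condition, the indices $w^\alpha_j,w^\beta_j$ ($j<m$) are all different, and the reals at $w^\alpha_j$ and $w^\beta_j$ are decided exactly up to $L$, where they agree. Pick $l_j\ge L$ with $l_j\equiv\sigma_j\pmod{n_j}$ and extend $p_\alpha\cup p_\beta$ so that these two reals agree on $[L,l_j)$ and differ at $l_j$, for each $j$. The extension forces $R_\sigma(w^\alpha,w^\beta)$ for two distinct members of $\dot W$, a contradiction.
\end{proof}

Admissibility played no role in this proof. It will be needed to keep the system mixing while Martin's Axiom is forced, which is the content of the following proposition.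

\begin{proposition}\label{prop:forcing}
Assume $\mathsf{CH}$ and $2^{\aleph_1}=\aleph_2$, and let $X$ be mixing. Then some ccc poset forces $\mathsf{MA}+\mathfrak c=\aleph_2+{}$``$X$ is mixing''.
\end{proposition}

The usual way to force $\mathsf{MA}_{\aleph_1}$ is to iterate all ccc posets of size $\aleph_1$. Some of them may add an obstruction; for instance the poset $\mathbb H$ of Remark~\ref{rem:bound} for $Y=X_2$ does so below some condition whenever it is ccc, by Lemma~\ref{lem:unc}(a). We cannot force with such a poset $P$, and we cannot ignore it if it is still ccc in the final model. The way out is to force an uncountable antichain into $P$ by a ccc poset that keeps $X$ mixing. Section~\ref{sec:kill} constructs this poset, using a lemma on realizing patterns from Section~\ref{sec:models}.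

All later arguments handle names for obstructions through the next lemma. Note first that admissibility, sort sequences and $R_\sigma$ are absolute, and that a ccc poset preserves $|X_n|=\aleph_1$. So if $X$ is mixing, $P$ is ccc and $P$ does not force that $X$ is mixing, then there are $p\in P$, a pair $(\bar n,\sigma)$ and a name $\dot W$ such that $p$ forces $\dot W$ to be an obstruction for $(\bar n,\sigma)$.

\begin{lemma}\label{lem:extract}
Suppose that $p\in P$ forces $\dot W$ to be an obstruction for $(\bar n,\sigma)$.
\begin{itemize}
\item[(a)] For every $q\le p$ and every countable $C\subseteq X$ there are $q'\le q$ and an admissible tuple $w$ with sort sequence $\bar n$ and range disjoint from $C$ such that $q'\Vdash w\in\dot W$.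
\item[(b)] If $q,q'\le p$, $q\Vdash w\in\dot W$, $q'\Vdash w'\in\dot W$ and $R_\sigma(w,w')$, then $q\perp q'$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $G\ni q$ be generic. Each point of $C$ lies in at most one member of the uncountable family $\dot W^G$, so some member $w$ avoids $C$. Being a finite tuple of points of $X$, $w$ is in the ground model, and some $q'\le q$ in $G$ forces $w\in\dot W$. (b) $R_\sigma(w,w')$ implies $w\ne w'$, so a common extension would force that $\dot W$ is not an obstruction.
\end{proof}

\section{Realizing patterns along a chain of models}\label{sec:models}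

Mixing realizes patterns only on admissible tuples, and Remark~\ref{rem:bound} shows that we cannot ask for more. But amalgamating two forcing conditions will require patterns on tuples of arbitrary length. The lemma of this section supplies them for tuples that break into admissible blocks, each block being generic over the earlier ones. Genericity is measured by countable elementary submodels.

Fix a regular cardinal $\theta>2^{\mathfrak c}$ and let $H(\theta)$ be the set of all sets whose transitive closure has size less than $\theta$. It contains all objects considered in this section. A \emph{model} is a countable elementary submodel $N$ of $(H(\theta),\in)$; every countable subset of $H(\theta)$ is contained in one. We use two facts.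
\begin{itemize}
\item[(N1)] If $H(\theta)$ contains an object with a property expressed by a formula with parameters in $N$, then so does $N$. In particular $N$ contains every object definable from parameters in $N$, such as natural numbers, nodes, and finite tuples of elements of $N$.
\item[(N2)] A countable set that is an element of $N$ is a subset of $N$. Indeed, by (N1) $N$ contains an enumeration $f$ of the set by $\omega$, and then $f(k)\in N$ for all $k$.
\end{itemize}

Here is the idea for a single point. Let $S=\{2\}$, let $X\in N$ be mixing, let $D\in N$ be a countable subset of $X$, and let $x\in X\cap\operatorname{cl}(D)$. Suppose that no $d\in D\setminus\{x\}$ has $\Delta(x,d)$ odd. The set $Z$ of all points of $X\cap\operatorname{cl}(D)$ with this defect belongs to $N$. It is $0$-homogeneous: if $z,z'\in Z$ had $\Delta(z,z')$ odd, a point $d\in D$ close to $z'$ would have $\Delta(z,d)$ odd. So $Z$ is countable and $x\in Z\subseteq N$. Thus a point $x\notin N$ sees both parities in every countable $D\in N$ that accumulates to it. For two points $x_0,x_1$ and a set $D$ of pairs one applies this twice, provided that there is a model that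 contains $x_0$ but not $x_1$.

\begin{lemma}\label{lem:realize}
Let $X$ be mixing and let $N_0\subseteq\dots\subseteq N_{m-1}$ be models with $X\in N_0$. Let $a_0,\dots,a_{m-1}$ be nonempty admissible tuples such that $\operatorname{ran}(a_i)\cap N_i=\emptyset$ for all $i<m$ and $a_i\in N_j$ for $i<j<m$. Let $a=a_0{}^\frown\cdots{}^\frown a_{m-1}$, and let $D\in N_0$ be a countable set of tuples of points of $X$ with the sort sequence of $a$ such that $a\in\operatorname{cl}(D)$. Then for every pattern $\sigma$ for this sort sequence there is $d\in D$ with $R_\sigma(a,d)$.
\end{lemma}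

Only the blocks $a_i$ are assumed to be admissible, not their concatenation.

\begin{proof}
We use induction on $m$.

\emph{The case $m=1$.} Suppose that no $d\in D$ satisfies $R_\sigma(a_0,d)$. Let $Z$ be the set of all admissible tuples $z\in\operatorname{cl}(D)$ with the sort sequence of $a_0$ such that no $d\in D$ satisfies $R_\sigma(z,d)$. Then $a_0\in Z$, and $Z\in N_0$ by (N1). No two tuples $z,z'\in Z$ satisfy $R_\sigma(z,z')$: otherwise $\{d:R_\sigma(z,d)\}$ would be an open neighborhood of $z'\in\operatorname{cl}(D)$ and would meet $D$. The members of $Z$ may overlap, so $Z$ need not be countable, and we pass to a maximal pairwise disjoint subfamily $W\subseteq Z$, chosen in $N_0$ by (N1). As $X$ is mixing, $W$ is not an obstruction, so $W$ is countable. By (N2), $W\subseteq N_0$ and the range of each member of $W$ is contained in $N_0$. The range of $a_0$ is nonempty and disjoint from $N_0$, so $a_0\notin W$ and $a_0$ is disjoint from all members of $W$. This contradicts the maximality of $W$.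

\emph{The case $m>1$.} Write $a=a'{}^\frown a_{m-1}$, and split $\sigma=\sigma'{}^\frown\sigma''$ and each $d=d'{}^\frown d''\in D$ at the same position. Let
\[
B=\{d'':d\in D,\ R_{\sigma'}(a',d')\}
\]
be the set of last blocks of those $d$ that are good for the first $m-1$ blocks. It is countable, and it is defined from $D$, $\sigma'$ and $a_0,\dots,a_{m-2}$, all of which lie in $N_{m-1}$; so $B\in N_{m-1}$. We show that $a_{m-1}\in\operatorname{cl}(B)$. Let $V$ be a basic clopen neighborhood of $a_{m-1}$, given by initial segments of its coordinates, and let $D'=\{d':d\in D,\ d''\in V\}$. Since $V$ is given by finitely many finite sequences, $D'\in N_0$. Also $a'\in\operatorname{cl}(D')$, because for each neighborhood $U$ of $a'$ the neighborhood $U\times V$ of $a$ meets $D$. The induction hypothesis gives $d\in D$ with $d''\in V$ and $R_{\sigma'}(a',d')$, so $d''\in B\cap V$. Hence $a_{m-1}\in\operatorname{cl}(B)$. The case $m=1$, applied to $N_{m-1}$, $a_{m-1}$, $B$ and $\sigma''$, gives $b\in B$ with $R_{\sigma''}(a_{m-1},b)$. By the definition of $B$ there is $d\in D$ with $d''=b$ and $R_{\sigma'}(a',d')$, and then $R_\sigma(a,d)$.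
\end{proof}

\begin{example}\label{ex:complement}
The blocks must be separated by models. For $x\in2^\omega$ let $\bar x(l)=1-x(l)$, so that $\Delta(\bar x,\bar y)=\Delta(x,y)$. If $Y$ is parity-mixing, then so is $X_2=Y\cup\{\bar y:y\in Y\}$, since an uncountable subset of $X_2$ has uncountably many points in one of the two halves. Let $N$ be a model with $Y\in N$, let $D_0\in N$ be a countable dense subset of $Y$, and let $x\in Y\setminus N$. Then $x,\bar x\notin N$ and $(x,\bar x)$ lies in the closure of $D=\{(d,\bar d):d\in D_0\}\in N$, but the pattern $(0,1)$ is not realized. Here no model contains one of $x,\bar x$ without the other.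
\end{example}

\section{Destroying the ccc of a poset that adds an obstruction}\label{sec:kill}

Throughout this section we assume $\mathsf{CH}$ and that $X$ is mixing.

\subsection{Heights}

Fix models $N_\alpha$ ($\alpha<\omega_1$) with $X\in N_0$, $N_\alpha\in N_{\alpha+1}$, and $N_\delta=\bigcup_{\alpha<\delta}N_\alpha$ for limit $\delta$. By (N2) the chain is increasing. The ordinals $N_\alpha\cap\omega_1$ increase strictly, as $N_\alpha\cap\omega_1\in N_{\alpha+1}$, so $\omega_1\subseteq\bigcup_\alpha N_\alpha$. The set $H(\omega_1)$ of hereditarily countable sets has size $\mathfrak c$, so by $\mathsf{CH}$ and (N1) the model $N_0$ contains a surjection $f:\omega_1\to H(\omega_1)$, and $f(\xi)\in N_\alpha$ whenever $\xi\in N_\alpha$. Therefore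
\begin{equation}\label{eq:capture}
H(\omega_1)\subseteq\bigcup_{\alpha<\omega_1}N_\alpha.
\end{equation}
This is the only use of $\mathsf{CH}$ in this section. Its purpose is to place every countable set $D$ of tuples of points of $X$ in some $N_\delta$, as Lemma~\ref{lem:realize} requires. Each $x\in X\setminus N_0$ first enters the chain at a successor stage, and its \emph{height} $\operatorname{ht}(x)$ is the unique $\alpha$ with $x\in N_{\alpha+1}\setminus N_\alpha$. Thus $x\notin N_\gamma$ if and only if $\operatorname{ht}(x)\ge\gamma$, and each $X\cap N_\gamma$ is countable. For a tuple $w$ of points of $X\setminus N_0$ let $\operatorname{ht}[w]$ be the set of heights of its coordinates.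

\subsection{The case of single points}

Let $S=\{2\}$ and let $p\in P$ force that $\dot H\subseteq X$ is uncountable and $0$-homogeneous. If $p_\alpha\le p$ forces $x^\alpha\in\dot H$, then $p_\alpha\perp p_\beta$ whenever $\Delta(x^\alpha,x^\beta)$ is odd. One might force, with finite conditions, an uncountable set of indices $\alpha$ on which all these values are odd. But then the points $x^\alpha$ form an uncountable $1$-homogeneous set, and $X$ is no longer mixing.

The remedy is to let $p_\alpha$ put two points $x^{\alpha,0},x^{\alpha,1}$ of different heights into $\dot H$, and to ask only that one of $\Delta(x^{\alpha,0},x^{\beta,0})$ and $\Delta(x^{\alpha,1},x^{\beta,1})$ be odd. This still gives $p_\alpha\perp p_\beta$. To see why it is safe, suppose that one-element conditions $\{\alpha_\xi\}$ of the new poset, with distinct $\alpha_\xi$, force distinct points $z^\xi$ into a new $\varepsilon$-homogeneous set. We want $\xi\ne\eta$ such that $\{\alpha_\xi,\alpha_\eta\}$ is a condition while $\Delta(z^\xi,z^\eta)\not\equiv\varepsilon$. The point $z^\xi$ may equal $x^{\alpha_\xi,0}$, or be tied to it as in Example~\ref{ex:complement}, but it has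 the height of at most one of the two points. After thinning out, $z^\xi$ and $x^{\alpha_\xi,i}$ have different heights for a fixed $i$. A model of the chain then separates them, and Lemma~\ref{lem:realize} prescribes both parities at once.

In general $\dot H$ is replaced by an obstruction $\dot W$, the point $z^\xi$ by an admissible tuple, and two points by $K$ tuples. If $S=[2,\omega)$, admissible tuples have unbounded length, so no fixed $K$ allows us to avoid all heights of $z^\xi$. But the sorts in $\dot W$ are bounded by some $M$, and $z^\xi$ has a bounded number of coordinates of sort at most $M$. We avoid the heights of those. The remaining coordinates of $z^\xi$ may share a height with a tuple from $\dot W$ without harm, since together they still form an admissible block.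

\subsection{The poset}

\begin{proposition}\label{prop:kill}
Assume $\mathsf{CH}$ and let $X$ be mixing. Let $P$ be a ccc poset that does not force that $X$ is mixing. Then there is a ccc poset $Q$ with $|Q|\le\aleph_1$ that forces that $X$ is mixing and that $P$ is not ccc.
\end{proposition}

Fix $p\in P$, a sort sequence $\bar n$ of length $m$, a pattern $\sigma$ and a name $\dot W$ such that $p$ forces $\dot W$ to be an obstruction for $(\bar n,\sigma)$; the ccc of $P$ is used only to obtain them. Let
\[
M=\max\bar n,\qquad K=1+\sum_{n\in S,\ n\le M}k_n ,
\]
so that an admissible tuple has at most $K-1$ coordinates of sort at most $M$. For $S=\{2\}$ we get $K=2$. By recursion on $\alpha<\omega_1$ choose $p_\alpha\le p$ and admissible tuples $w^{\alpha,0},\dots,w^{\alpha,K-1}$ of points of $X\setminus N_0$ with sort sequence $\bar n$ such that $p_\alpha\Vdash w^{\alpha,i}\in\dot W$ for all $i<K$ and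
\begin{equation}\label{eq:heights}
\operatorname{ht}[w^{\alpha,i}]\cap\operatorname{ht}[w^{\beta,i'}]=\emptyset\quad\text{whenever }(\alpha,i)\ne(\beta,i').
\end{equation}
At stage $\alpha$, apply Lemma~\ref{lem:extract}(a) $K$ times in succession, starting below $p$, each time with $C=X\cap N_\gamma$ for a $\gamma$ above all the countably many heights used so far. By \eqref{eq:heights} the tuples $w^{\alpha,i}$ are pairwise disjoint.

Let $Q_0$ be the set of all finite $F\subseteq\omega_1$ such that
\[
\text{for all $\alpha\ne\beta$ in $F$ there is $i<K$ with $R_\sigma(w^{\alpha,i},w^{\beta,i})$,}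
\]
ordered by reverse inclusion. Subsets of conditions are conditions, so $F,F'\in Q_0$ are compatible if and only if $F\cup F'\in Q_0$. By Lemma~\ref{lem:extract}(b), $p_\alpha\perp p_\beta$ whenever $\alpha\ne\beta$ lie in a common $F\in Q_0$. Both the ccc of $Q_0$ and the preservation of mixing come from one amalgamation lemma.

\begin{lemma}\label{lem:amalg}
Let $q_\xi\in Q_0$ and let $z^\xi$ $(\xi<\omega_1)$ be pairwise disjoint nonempty admissible tuples with a common sort sequence, and let $\tau$ be a pattern for it. Then there are $\xi\ne\eta$ with $q_\xi\cup q_\eta\in Q_0$ and $R_\tau(z^\xi,z^\eta)$.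
\end{lemma}

\begin{proof}
We thin out repeatedly and write $\Xi$ for the current uncountable index set.

\emph{Step 1: only corresponding elements of $q_\xi$ and $q_\eta$ matter.} Thin out so that the $q_\xi$ form a $\Delta$-system with root $r$, the sets $q_\xi\setminus r=\{\alpha(\xi,1)<\dots<\alpha(\xi,k)\}$ have constant size $k\ge0$, and the tuples $z^\xi$ avoid the countable set $X\cap N_0$. As $q_\xi\in Q_0$, for each two-element set $\{l,l'\}\subseteq\{1,\dots,k\}$ there is $i<K$ with $R_\sigma(w^{\alpha(\xi,l),i},w^{\alpha(\xi,l'),i})$. Thin out so that this $i=i(\{l,l'\})$ does not depend on $\xi$, that a fixed $L$ exceeds all the values $\Delta(w^{\alpha(\xi,l),i}_j,w^{\alpha(\xi,l'),i}_j)$ for these $i$ and all $j<m$, and that $w^{\alpha(\xi,l),i}_j\restriction L$ does not depend on $\xi$ for any $l$, $i<K$ and $j<m$. By \eqref{eq:local}, $R_\sigma(w^{\alpha(\xi,l),i},w^{\alpha(\eta,l'),i})$ holds for $\xi\ne\eta$ in $\Xi$, $l\ne l'$ and $i=i(\{l,l'\})$. A pair from $q_\xi\cup q_\eta$ that is contained in neither $q_\xi$ nor $q_\eta$ has the form $\{\alpha(\xi,l),\alpha(\eta,l')\}$. Hence, for $\xi\ne\eta$ in $\Xi$,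
\begin{equation}\label{eq:compat}
q_\xi\cup q_\eta\in Q_0\iff\text{for every $l$ there is $i<K$ with }R_\sigma(w^{\alpha(\xi,l),i},w^{\alpha(\eta,l),i}).
\end{equation}

\emph{Step 2: choosing tuples that split into admissible blocks.} Fix $\xi\in\Xi$ and $l$. The coordinates of $z^\xi$ of sort at most $M$ have at most $K-1$ heights, and the $K$ sets $\operatorname{ht}[w^{\alpha(\xi,l),i}]$, $i<K$, are pairwise disjoint by \eqref{eq:heights}. So for some $i$ the set $\operatorname{ht}[w^{\alpha(\xi,l),i}]$ contains none of these heights. Thin out so that this $i=i(l)$ does not depend on $\xi$, and put $v^{\xi,l}=w^{\alpha(\xi,l),i(l)}$. All coordinates of $v^{\xi,l}$ have sort at most $M$, so $v^{\xi,l}$ is disjoint from $z^\xi$: a common point would be a coordinate of $z^\xi$ of sort at most $M$ with height in $\operatorname{ht}[v^{\xi,l}]$.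

Let $b_\xi=\operatorname{ran}(z^\xi)\cup\bigcup_l\operatorname{ran}(v^{\xi,l})$. We claim that for each $h$ the set of points of $b_\xi$ of height $h$ is admissible. By \eqref{eq:heights} at most one $v^{\xi,l}$ has coordinates of height $h$. If none has, the set is a subset of $\operatorname{ran}(z^\xi)$. If $v^{\xi,l}$ has, then the points of height $h$ and sort at most $M$ all come from $v^{\xi,l}$, and those of sort above $M$ all come from $z^\xi$; since both tuples are admissible, there are at most $k_n$ points of each sort $n$.

List $b_\xi$ without repetition as a tuple $b^\xi$ that is a concatenation of blocks of constant height, with heights increasing from block to block. Each position of $b^\xi$ is occupied by exactly one coordinate of exactly one of the tuples $z^\xi,v^{\xi,1},\dots,v^{\xi,k}$. Thin out so that this assignment and the lengths of the blocks do not depend on $\xi$. Then all $b^\xi$ have the same sort sequence. Let $\sigma^*$ be the pattern that has the value $\tau_j$ at the position of $z^\xi_j$ and the value $\sigma_j$ at the position of $v^{\xi,l}_j$.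

\emph{Step 3: realizing the pattern.} Since the space of tuples has a countable base, there is a countable $\Xi_0\subseteq\Xi$ such that $D=\{b^\eta:\eta\in\Xi_0\}$ is dense in $\{b^\xi:\xi\in\Xi\}$. By \eqref{eq:capture}, $D\in N_\delta$ for some $\delta$. A point of $X$ lies in at most one $z^\xi$, and in at most one $v^{\xi,l}$ because the ordinals $\alpha(\xi,l)$ are pairwise distinct. As $X\cap N_\delta$ is countable, there is $\xi\in\Xi$ with $b_\xi\cap N_\delta=\emptyset$. Let $h_0<\dots<h_{s-1}$ be the heights of the blocks $a_0,\dots,a_{s-1}$ of $b^\xi$. Then $h_0\ge\delta$, so $D\in N_{h_0}$; the range of $a_i$ is disjoint from $N_{h_i}$; and for $i<j$ the range of $a_i$ is contained in $N_{h_i+1}\subseteq N_{h_j}$, so $a_i\in N_{h_j}$. Lemma~\ref{lem:realize}, applied to the models $N_{h_0}\subseteq\dots\subseteq N_{h_{s-1}}$, gives $\eta\in\Xi_0$ with $R_{\sigma^*}(b^\xi,b^\eta)$. Then $\eta\ne\xi$, $R_\tau(z^\xi,z^\eta)$, and $R_\sigma(v^{\xi,l},v^{\eta,l})$ for all $l$, so $q_\xi\cup q_\eta\in Q_0$ by \eqref{eq:compat}.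
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:kill}]
To see that $Q_0$ is ccc, let $q_\xi\in Q_0$ for $\xi<\omega_1$ and apply Lemma~\ref{lem:amalg} with distinct one-point tuples $z^\xi$ of sort $2$ and any $\tau$; it yields two compatible conditions.

Suppose that $Q_0$ does not force that $X$ is mixing. Then some $q\in Q_0$ forces a name $\dot W'$ to be an obstruction for some pair $(\bar n',\tau)$. By Lemma~\ref{lem:extract}(a) choose recursively $q_\xi\le q$ and pairwise disjoint admissible tuples $z^\xi$ with sort sequence $\bar n'$ such that $q_\xi\Vdash z^\xi\in\dot W'$. Lemma~\ref{lem:amalg} gives compatible $q_\xi,q_\eta$ with $R_\tau(z^\xi,z^\eta)$, contrary to Lemma~\ref{lem:extract}(b).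

Finally, apply Lemma~\ref{lem:unc}(a) to the conditions $\{\alpha\}\in Q_0$, $\alpha<\omega_1$, to get $u\in Q_0$ forcing that $\bigcup\dot G$ is uncountable. Let $Q=\{F\in Q_0:F\supseteq u\}$. It has size at most $\aleph_1$, is ccc, and forces that $X$ is mixing, since forcing with $Q$ is forcing with $Q_0$ below $u$. Any two elements $\alpha\ne\beta$ of $\bigcup G$ lie in a common $F\in G$, so $p_\alpha\perp p_\beta$. Hence $Q$ forces $\{p_\alpha:\alpha\in\bigcup\dot G\}$ to be an uncountable antichain of $P$.
\end{proof}

\section{The iteration}\label{sec:iteration}

We recall finite support iterations. Suppose that each $\dot Q_\beta$ is a $P_\beta$-name for a poset with largest element $\dot 1_\beta$. Then $P_\alpha$ consists of the functions $p$ on $\alpha$ such that $p\restriction\beta\Vdash p(\beta)\in\dot Q_\beta$ for all $\beta<\alpha$ and the \emph{support} $\operatorname{supp}(p)=\{\beta:p(\beta)\ne\dot1_\beta\}$ is finite; and $p\le q$ if $p\restriction\beta\Vdash p(\beta)\le q(\beta)$ for all $\beta<\alpha$. If every $\dot Q_\beta$ is forced to be ccc, then every $P_\alpha$ is ccc. If $G$ is $P_\alpha$-generic over $V$ and $\gamma<\alpha$,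 then $G_\gamma=\{p\restriction\gamma:p\in G\}$ is $P_\gamma$-generic over $V$, and $V[G_{\gamma+1}]$ is a generic extension of $V[G_\gamma]$ by $Q_\gamma$.

An obstruction cannot appear for the first time at a limit stage, because compatibility of uncountably many conditions is decided at a bounded stage.

\begin{lemma}\label{lem:limit}
Let $P_\delta$ be the limit of a finite support iteration of ccc posets, $\delta$ a limit ordinal, and suppose that $P_\gamma$ forces that $X$ is mixing for every $\gamma<\delta$. Then $P_\delta$ forces that $X$ is mixing.
\end{lemma}

\begin{proof}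
Otherwise some $p\in P_\delta$ forces a name $\dot W$ to be an obstruction for some $(\bar n,\sigma)$. By Lemma~\ref{lem:extract}(a) choose $p_\xi\le p$ and pairwise disjoint admissible tuples $w^\xi$ with sort sequence $\bar n$ such that $p_\xi\Vdash w^\xi\in\dot W$, for $\xi<\omega_1$. Pass to an uncountable $I$ on which the supports form a $\Delta$-system; its finite root is contained in some $\gamma<\delta$. By Lemma~\ref{lem:unc}(a) there is a $P_\gamma$-generic filter $G_\gamma$ such that $J=\{\xi\in I:p_\xi\restriction\gamma\in G_\gamma\}$ is uncountable in $V[G_\gamma]$.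

Let $\xi\ne\eta$ be in $J$ and take $v\in G_\gamma$ extending $p_\xi\restriction\gamma$ and $p_\eta\restriction\gamma$. The sets $\operatorname{supp}(p_\xi)\setminus\gamma$ and $\operatorname{supp}(p_\eta)\setminus\gamma$ are disjoint. Define $s$ on $\delta$ to agree with $v$ below $\gamma$, with $p_\xi$ on the first of these sets, with $p_\eta$ on the second, and to be $\dot1_\beta$ elsewhere. By induction on $\beta\in[\gamma,\delta]$, $s\restriction\beta$ is a condition extending $p_\xi\restriction\beta$ and $p_\eta\restriction\beta$, since at each coordinate $\beta\ge\gamma$ each of $p_\xi(\beta)$, $p_\eta(\beta)$ is equal to $s(\beta)$ or to $\dot 1_\beta$. So $p_\xi$ and $p_\eta$ are compatible, and $R_\sigma(w^\xi,w^\eta)$ fails by Lemma~\ref{lem:extract}(b). Thus $\{w^\xi:\xi\in J\}$ is an obstruction in $V[G_\gamma]$, a contradiction.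
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:forcing}]
Call a poset \emph{standard} if its underlying set is $\omega_1$ and $0$ is a largest element; it is coded by its order, a subset of $\omega_1\times\omega_1$. Every poset $Q$ of size at most $\aleph_1$ is equivalent to a standard one: order $Q\times\omega_1$ by the first coordinate alone and transfer the order along a suitable bijection with $\omega_1$. To verify $\mathsf{MA}_{\aleph_1}$ it suffices to consider standard posets. Indeed, given a ccc poset $R$ and $\aleph_1$ dense sets, take an elementary submodel $N$ of size $\aleph_1$ of a large $H(\theta)$ that has $R$ and each of the dense sets as elements. By elementarity, two conditions in $R\cap N$ that are compatible in $R$ are compatible in $R\cap N$, so $R\cap N$ is ccc, and the traces of the dense sets are dense in $R\cap N$. A filter on $R\cap N$ meeting the traces generates a filter on $R$.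

\emph{Counting names.} We build a finite support iteration $\langle P_\alpha,\dot Q_\alpha:\alpha<\omega_2\rangle$ of standard ccc posets. By induction on $\alpha$, the conditions all of whose values are canonical names of countable ordinals are dense in $P_\alpha$: at a successor step one extends $p\restriction\beta$ to decide $p(\beta)$, and at a limit step the support lies in an earlier stage. This dense set $D_\alpha$ has size at most $\aleph_1$ for $\alpha<\omega_2$ and at most $\aleph_2$ for $\alpha=\omega_2$. Every subset of a ground model set $Z$ in the extension by $P_\alpha$ is the value of a \emph{nice name}, given by an antichain $A_z\subseteq D_\alpha$ for each $z\in Z$. Antichains are countable, so there are at most $(|D_\alpha|^{\aleph_0})^{|Z|}$ nice names. For $\alpha<\omega_2$ this gives $\aleph_1^{\aleph_0}=\aleph_1$ names for subsets of $\omega$, so $P_\alpha$ forces $\mathsf{CH}$, and at most $2^{\aleph_1}=\aleph_2$ names for subsets of $\omega_1\times\omega_1$. For $\alpha=\omega_2$ it gives $\aleph_2^{\aleph_0}\le(2^{\aleph_1})^{\aleph_0}=\aleph_2$ names for subsets of $\omega$, so $P_{\omega_2}$ forces $\mathfrak c\le\aleph_2$.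

\emph{The construction.} Fix a function $g:\omega_2\to\omega_2\times\omega_2$ that takes every value cofinally often and satisfies $\beta\le\alpha$ whenever $g(\alpha)=(\beta,\zeta)$. As soon as $P_\beta$ is defined, fix a list $\langle\dot R^\beta_\zeta:\zeta<\omega_2\rangle$ of all nice $P_\beta$-names for subsets of $\omega_1\times\omega_1$. We maintain that $P_\alpha$ forces that $X$ is mixing; at limit stages this holds by Lemma~\ref{lem:limit}. At stage $\alpha$ with $g(\alpha)=(\beta,\zeta)$, view $\dot R_\alpha=\dot R^\beta_\zeta$ as a $P_\alpha$-name, and define $Q_\alpha$ in the extension by $P_\alpha$ as follows.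
\begin{itemize}
\item[(A)] If $R_\alpha$ is not a standard ccc poset, let $Q_\alpha$ be the trivial standard poset, in which all elements are equivalent.
\item[(B)] If $R_\alpha$ is a standard ccc poset that forces that $X$ is mixing, let $Q_\alpha=R_\alpha$.
\item[(C)] If $R_\alpha$ is a standard ccc poset that does not force that $X$ is mixing, let $Q_\alpha$ be a standard copy of the poset given by Proposition~\ref{prop:kill} for $P=R_\alpha$. The proposition applies because $\mathsf{CH}$ holds and $X$ is mixing in the extension by $P_\alpha$.
\end{itemize}
In each case $Q_\alpha$ is ccc and forces that $X$ is mixing, so $P_{\alpha+1}$ forces that $X$ is mixing.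

\emph{The final model.} Let $G$ be $P_{\omega_2}$-generic. By Lemma~\ref{lem:limit}, $X$ is mixing in $V[G]$. Let $R\in V[G]$ be a standard ccc poset and let $E_\xi$ ($\xi<\omega_1$) be dense subsets of $R$. Both $R$ and the sequence of the $E_\xi$ are coded by subsets of $\omega_1\times\omega_1$. A nice name for such a set mentions at most $\aleph_1$ conditions with finite supports, all contained in some $\beta<\omega_2$; so both objects lie in $V[G_\beta]$. Then $R$ is the value of some $\dot R^\beta_\zeta$, and $R=R_\alpha$ for some $\alpha\ge\beta$ with $g(\alpha)=(\beta,\zeta)$. An uncountable antichain of $R$ in an intermediate model would remain one in $V[G]$, since $\omega_1$ is preserved. Hence $R$ is ccc in $V[G_\alpha]$, which excludes case (A), and $R$ is ccc in $V[G_{\alpha+1}]$, which excludes case (C). So $Q_\alpha=R$, and $V[G_{\alpha+1}]$ contains a filter on $R$ that is generic over $V[G_\alpha]$ and therefore meets every $E_\xi$. Thus $\mathsf{MA}_{\aleph_1}$ holds in $V[G]$. It gives $\mathfrak c\ge\aleph_2$, so $\mathfrak c=\aleph_2$ and $\mathsf{MA}$ holds.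
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b) and Theorem~\ref{thm:spectrum}(2)]
Start with the model of Lemma~\ref{lem:cohen} and force with the poset of Proposition~\ref{prop:forcing}. In the extension $\mathsf{MA}$ and $\mathfrak c=\aleph_2$ hold and $X$ is a mixing system with $S=[2,\omega)$. The set $X_2$ is parity-mixing, which proves Theorem~\ref{thm:main}(b). For $n\ge2$, Proposition~\ref{prop:spec} gives $\operatorname{Sp}(\mathcal A_n(X_n))=[n+1,\omega)$, and $\operatorname{Sp}(\mathcal A_1(X_2))=[2,\omega)$ by \eqref{eq:topgap} and Lemma~\ref{lem:mono}. All these families have size $\aleph_1$. Together with the value $\emptyset$ from Theorem~\ref{thm:spectrum}(1), all possible spectra occur.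
\end{proof}

For Theorem~\ref{thm:main}(b) alone, the Cohen reals are not needed: one may start from any model of $\mathsf{CH}+2^{\aleph_1}=\aleph_2$, take $S=\{2\}$ and the parity-mixing set of Proposition~\ref{prop:luzinset}, and apply Proposition~\ref{prop:forcing}.

\begin{thebibliography}{9}

\bibitem{GHK}
Osvaldo Guzm\'an, Michael Hru\v{s}\'ak, Piotr Koszmider,
\emph{Almost disjoint families and the geometry of nonseparable spheres},
arXiv:2212.05520 (2022).

\bibitem{Tod}
Todor\v{c}evi\'c,
\emph{Partition Problems in Topology}, 1989.

\end{thebibliography}
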